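# Gluing along the cover $s=y^p+1/y$: a Cartier-anti-nilpotent ring that is not $F$-anti-nilpotent

All rings are commutative, Noetherian and of prime characteristic $p$. The letter $F$ denotes Frobenius, and also any additive map that behaves like it. A ring $R$ is *$F$-finite* if $F_*R$ is a finitely generated $R$-module. Here $F_*M$ is the module $M$ with $R$ acting through $F$; we write $F_*x$ for the element $x$ viewed in $F_*M$, so $r\cdot F_*x=F_*(r^px)$.

## 1. The cover $s=y^p+1/y$ and a Frobenius action on $L/(K+B)$

Let $k$ be an $F$-finite field of characteristic $p$ (for instance $\mathbb F_p$). Put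
$$L=k(y),\qquad s=y^p+\frac1y=\frac{y^{p+1}+1}{y},\qquad K=k(s),\qquad t=\frac1s,\qquad A=k[t]_{(t)} .$$
Everything below turns on the identity
$$y^p=\frac1t-\frac1y. \tag{1}$$

**The field extension.** Numerator and denominator of $s$ are coprime with maximal degree $p+1$, so $[L:K]=p+1$. Since $ds/dy=-y^{-2}\ne 0$, the extension $L/K$ is separable.

**The places over $t=0$.** The poles of $s$ on $\mathbb P^1_y$ are $P=\{y=\infty\}$, of order $p$, and $Q=\{y=0\}$, of order $1$; both have residue field $k$. So $v_P(t)=p$ and $v_Q(t)=1$. Also $v_P(y)=-1$. Let $B_P,B_Q\subset L$ be the two valuation rings, and let $B$ be the integral closure of $A$ in $L$. It is finite over $A$ by separability, $B=B_P\cap B_Q$ is a semilocal Dedekind domain with maximal ideals $\mathfrak n_P,\mathfrak n_Q$, and $A[1/t]=K$, $B[1/t]=L$.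

**The module.** Put
$$E=B/A,\qquad W=L/(K+B),\qquad F[f]=[f^p]\ \text{ on both.}$$
These maps are well defined because $A$, $K$, $B$ are closed under $p$-th powers. The module $E$ is torsion-free over $A$: if $a\ne0$ is in $A$, $b\in B$ and $ab\in A$, then $b\in B\cap K=A$, as $A$ is integrally closed. So $E$ is $A$-free, of rank $p$, with $E[1/t]=L/K$ and $E[1/t]/E=W$.

**Lemma 1.1.**
(a) The map $L/B_P\to W$ described in the proof is an isomorphism of $A$-modules compatible with $F$, where $F[f]=[f^p]$ on $L/B_P$.
(b) For $n\ge 0$ and $p^e>np$, the map $w\mapsto t^nF^e(w)$ is injective on $W$.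
(c) Let $N\subseteq W\cong L/B_P$ be the image of $K$. Then $N$ is an $A$-submodule with $F(N)\subseteq N$, and $F[y]\in N$, but $[y]\notin N$.

*Proof of (a).* The map $L/B\to L/B_P\oplus L/B_Q$ is injective since $B=B_P\cap B_Q$, and surjective by weak approximation. Hence $W$ is the quotient of $L/B_P\oplus L/B_Q$ by all pairs $([g],[g])$ with $g\in K$. The map $K/A\to L/B_Q$ is an isomorphism: it is injective because $K\cap B_Q=A$ ($v_Q$ restricts to $v_t$ on $K$). It is surjective because, if $v_Q(f)\geq -n$, then $t^nf\in B_Q$ is congruent modulo $t^nB_Q$ to a polynomial in $t$ over $k$, as $t$ is a uniformizer at $Q$ and the residue field is $k$. Now define $L/B_P\to W$, $[f]\mapsto[(f,0)]$. It is surjective: given $(f,h)$, write $h=g+\beta$ with $g\in K$, $\beta\in B_Q$, and subtract $(g,g)$ to get $(f-g,0)$. It is injective: if $(f,0)$ is the image of $g\in K$, then $g\in B_Q\cap K=A\subseteq B_P$ and $f-g\in B_P$, so $f\in B_P$. Compatibility with $A$ and $F$ is clear.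

*Proof of (b).* If $f\notin B_P$, then $v_P(f)=-i$ with $i\ge1$, and $v_P(t^nf^{p^e})=np-ip^e<0$. So the additive map $t^nF^e$ has zero kernel.

*Proof of (c).* Stability is clear from $K^p\subseteq K$. Since $v_P(1/y)=1$, identity (1) gives $F[y]=[y^p]=[t^{-1}]\in N$. Suppose $y=g+\beta$ with $g\in K$ and $\beta\in B_P$. If $v_P(g)\ge0$, then $v_P(y)\ge0$. If $v_P(g)<0$, then $v_P(y)=v_P(g)\in p\mathbb Z$. Both contradict $v_P(y)=-1$. $\square$

So Frobenius is injective on $W$ but not on $W/N$. On the other hand, we shall prove in Section 5: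

**Proposition 1.2.** The only $K$-subspaces $U\subseteq L/K$ with $F(U)\subseteq U$ are $0$ and $L/K$.

**The use of this pair of facts.** Two conditions on a local ring ask that Frobenius have no hidden nilpotency: one quantifies over submodules of local cohomology, the other over submodules of the dual modules, which are finitely generated over $R$. Part (c) is a failure of the first kind. Proposition 1.2 will show that the finitely generated dual of $W$ has no submodules in which the failure could be detected. The remaining task is to find a local ring whose local cohomology contains $W$. It is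
$$R=\{f\in S:\ f\bmod J\in A\},$$
where $S$ is a regular ring with two maximal ideals obtained by localizing $B[z_1,\dots,z_{d-1}]$, and $J=(z_1,\dots,z_{d-1})S$, $S/J=B$. In words: on $\operatorname{Spec}S$ we replace the curve $\operatorname{Spec}B$ by $\operatorname{Spec}A$. Then $S/R\cong E$, and $W=H^1_{\mathfrak m}(E)$ moves into $H^2_{\mathfrak m}(R)$.

## 2. Anti-nilpotent Frobenius actions and anti-nilpotent Cartier modules

**Definition.** An *$R[F]$-module* is an $R$-module $M$ with an additive map $F:M\to M$ such that $F(rx)=r^pF(x)$; equivalently, with an $R$-linear map $F_M:M\to F_*M$. An *$R[F]$-submodule* is an $R$-submodule $N$ with $F(N)\subseteq N$. The module $M$ is *anti-nilpotent* if $F:M/N\to M/N$ is injective for every $R[F]$-submodule $N$.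

**Example 2.1.** Taking $N=0$, anti-nilpotence implies that $F$ is injective. The converse fails: let $R=k=\mathbb F_p(u)$, $M=k^2$ and $F(ae_1+be_2)=(a^p+ub^p)e_1$. If $a^p+ub^p=0$ with $b\ne0$, then $u$ would be a $p$-th power; so $F$ is injective. But $N=ke_1$ is an $R[F]$-submodule and $F=0$ on $M/N$. Lemma 1.1(c) has the same shape.

**Example 2.2.** For $A=k[t]_{(t)}$ consider $K/A$ with $F[f]=[f^p]$. Its $A$-submodules are $t^{-n}A/A$ $(n\ge0)$ and $K/A$. Since $F[t^{-n}]=[t^{-np}]$, only $0$ and $K/A$ are $F$-stable. And $F$ is injective on $K/A$. So $K/A$ is anti-nilpotent.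

For a local ring $(R,\mathfrak m)$, Frobenius acts naturally on each $H^i_{\mathfrak m}(R)$.

**Definition.** $R$ is *$F$-anti-nilpotent* if every $H^i_{\mathfrak m}(R)$ is an anti-nilpotent $R[F]$-module.

**Definition.** A *Cartier module* is an $R$-module $M$ with an $R$-linear map $\phi:F_*M\to M$. A *Cartier submodule* is an $R$-submodule $N$ with $\phi(F_*N)\subseteq N$. Following Schwede–Smith, $M$ is *anti-nilpotent* if $\phi(F_*N)=N$ for every Cartier submodule $N$.

**Example 2.3.** Let $k$ be perfect and $M=A=k[t]_{(t)}$. Then $F_*A$ is $A$-free on $F_*1,\dots,F_*t^{p-1}$. Let $\phi(F_*t^{p-1})=1$ and $\phi(F_*t^j)=0$ for $0\le j<p-1$. Then $\phi(F_*(t^nA))=t^{\lfloor n/p\rfloor}A$, which lies in $t^nA$ only for $n=0$. So the Cartier submodules are $0$ and $A$, and $A$ is anti-nilpotent. If we replace $\phi$ by $\psi(F_*x)=\phi(F_*(t^{p-1}x))$, then $\psi(F_*(t^nA))=t^{\lceil n/p\rceil}A$. The nonzero Cartier submodules are $A$ and $tA$, and each is its own image; this is again anti-nilpotent.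

**Definition.** An $F$-finite ring $R$ is *Cartier-anti-nilpotent* if for each $i$ the module $H^{-i}(\omega_R^\bullet)$ is an anti-nilpotent Cartier module. Here $\omega_R^\bullet$ is the dualizing complex and the structure is the one induced by the Grothendieck trace of Frobenius.

Two known facts may be used.

* **Fact (i).** An $F$-finite local ring that is $F$-anti-nilpotent is Cartier-anti-nilpotent.
* **Fact (ii).** An $F$-finite ring is Cartier-anti-nilpotent if and only if all its localizations are.

Is the converse of (i) true for an $F$-finite local ring? This is a problem from De Stefani, Ma and Varbaro, "Herzog ideals and $F$-singularities", arXiv:2601.06476 (2026). The answer is no, for every prime $p$, and the smallest possible dimension of a counterexample is $2$.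

**Theorem A.** Let $k$ be any $F$-finite field of characteristic $p$ and let $d\ge2$. There is an $F$-finite local domain $(R,\mathfrak m,k)$ of dimension $d$ (Cohen–Macaulay if $d=2$) that is Cartier-anti-nilpotent but not $F$-anti-nilpotent.

**Theorem B.** For an $F$-finite local ring $(R,\mathfrak m)$ the following are equivalent:

* (a) $R$ is $F$-anti-nilpotent;
* (b) $\widehat R$ is Cartier-anti-nilpotent;
* (c) the henselization $R^h$ is Cartier-anti-nilpotent;
* (d) every étale neighborhood $R'$ of $R$ is Cartier-anti-nilpotent.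

Here an étale neighborhood is the local ring of an étale $R$-algebra at a prime over $\mathfrak m$ with trivial residue field extension. In particular, the answer is yes for henselian $R$. By Theorem A, Cartier-anti-nilpotence does not pass to étale neighborhoods, to $R^h$, or to $\widehat R$.

**Theorem C.** If $\dim R\le1$ (with $R$ an $F$-finite local ring), Cartier-anti-nilpotent implies $F$-anti-nilpotent. So the bound $d\ge2$ in Theorem A is sharp.

## 3. The trace of Frobenius and local duality

Let $(R,\mathfrak m)$ be local and $F$-finite, $\omega=\omega_R^\bullet$ its normalized dualizing complex, $I$ the injective hull of the residue field, and $(-)^\vee=\operatorname{Hom}_R(-,I)$. We use the following textbook facts.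

* **(D1)** $I$ is an injective cogenerator: $(-)^\vee$ is exact and kills no nonzero module. So a map is surjective iff its dual is injective. If $R$ is complete, $M\to M^{\vee\vee}$ is an isomorphism for finitely generated $M$.
* **(D2)** *Local duality.* Let $M$ be finitely generated. An element $g\in\operatorname{Ext}^{-i}_R(M,\omega)=\operatorname{Hom}_{D(R)}(M[i],\omega)$ induces a map $H^i_{\mathfrak m}(M)=H^0_{\mathfrak m}(M[i])\to H^0_{\mathfrak m}(\omega)\cong I$; write $\langle g,w\rangle$ for the image of $w$. Then $w\mapsto\langle\cdot,w\rangle$ is an isomorphism $H^i_{\mathfrak m}(M)\cong\operatorname{Ext}^{-i}_R(M,\omega)^\vee$, natural in $M$. In particular $\operatorname{Ext}_R^{-i}(M,\omega)=0$ iff $H^i_{\mathfrak m}(M)=0$.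
* **(D3)** *Grothendieck duality for $F^e$.* There is a trace $\mathrm{Tr}:F_*\omega\to\omega$, with iterates $\mathrm{Tr}^e:F^e_*\omega\to\omega$, such that for $M\in D^b_f(R)$
$$F^e_*\mathrm{RHom}(M,\omega)\xrightarrow{\ \sim\ }\mathrm{RHom}(F^e_*M,\omega),\qquad g\mapsto\mathrm{Tr}^e\circ F^e_*g,$$
is an isomorphism, natural in $M$.
* **(D4)** If $R\to R''$ is a finite local map, $\mathrm{RHom}_R(R'',\omega)$ is a normalized dualizing complex of $R''$. For a DVR, the normalized dualizing complex is a free module of rank $1$ in degree $-1$. Localizations of dualizing complexes are dualizing, and a dualizing complex over a field is a shift of the field.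

The trace corresponds to an isomorphism $F_*\omega\cong \mathrm{RHom}(F_*R,\omega)$, and two of these differ by an automorphism of $\omega$, that is, by a unit $u$ of $R$. Replacing $\mathrm{Tr}$ by $\mathrm{Tr}(u\,\cdot)$ changes neither the Cartier submodules $N$ nor the modules $\phi(F_*N)$, because $uN=N$.

**Cartier structures on Ext.** Let $M$ be a finitely generated $R[F]$-module. For $g\in\operatorname{Ext}^{-i}_R(M,\omega)$ put
$$\phi(F_*g)=\mathrm{Tr}\circ F_*g\circ F_M .$$
This makes $\operatorname{Ext}^{-i}_R(M,\omega)$ a Cartier module; for $M=R$ it is $H^{-i}(\omega)$ with its given structure. On complexes, $\phi$ is the composite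
$$F_*\mathrm{RHom}(M,\omega)\cong\mathrm{RHom}(F_*M,\omega)\to\mathrm{RHom}(M,\omega),$$
natural in $M$. A short exact sequence of $R[F]$-modules is mapped by $F_{(-)}$ to its image under the exact functor $F_*$, so it yields a long exact sequence of Cartier modules.

The first lemma translates surjectivity on the Cartier side into injectivity on local cohomology, with a multiplier $c$ allowed.

**Lemma 3.1.** Let $M$ be a finitely generated $R[F]$-module, $c\in R$, $e\ge1$ and $C=\operatorname{Ext}_R^{-i}(M,\omega)$. Then $\phi^e(F^e_*(cC))=C$ if and only if $w\mapsto cF^e(w)$ is injective on $H^i_{\mathfrak m}(M)$.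

*Proof.* Let $\alpha:M\to F^e_*M$, $\alpha(x)=F^e_*(cF^e(x))$. It is $R$-linear, since $cF^e(rx)=r^{p^e}cF^e(x)$. Iterating the definition,
$$\phi^2(F^2_*g)=\mathrm{Tr}\circ F_*(\mathrm{Tr}\circ F_*g\circ F_M)\circ F_M=\mathrm{Tr}^2\circ F^2_*g\circ F_M^2,$$
and so on. Hence the composite
$$F^e_*\mathrm{RHom}(M,\omega)\cong\mathrm{RHom}(F_*^eM,\omega)\xrightarrow{\alpha^*}\mathrm{RHom}(M,\omega)$$
is $g\mapsto\mathrm{Tr}^e\circ F^e_*g\circ\alpha=\phi^e(F^e_*(cg))$. So $\phi^e(F_*^e(cC))=C$ iff $\operatorname{Ext}^{-i}(\alpha,\omega)$ is surjective, iff its Matlis dual is injective by (D1). By naturality in (D2) this dual is $H^i_{\mathfrak m}(\alpha):H^i_{\mathfrak m}(M)\to H^i_{\mathfrak m}(F^e_*M)=F^e_*H^i_{\mathfrak m}(M)$, which is $w\mapsto cF^e(w)$. $\square$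

**Lemma 3.2.** Quotients and extensions of anti-nilpotent Cartier modules are anti-nilpotent. If $\phi(F_*C)=C$ and $C$ has no Cartier submodules except $0$ and $C$, then $C$ is anti-nilpotent.

*Proof.* Quotients: the preimage $N'$ of a Cartier submodule is one, and $\phi(F_*N')=N'$ maps onto the desired equality. Extensions: given $0\to M'\to M\to M''\to0$ with anti-nilpotent ends and a Cartier submodule $N\subseteq M$, the module $\phi(F_*N)\subseteq N$ contains $\phi(F_*(N\cap M'))=N\cap M'$ and maps onto the image of $N$ in $M''$. So $\phi(F_*N)=N$. The last claim is clear. $\square$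

**Dimension zero by hand.** Let $\dim R=0$ and let $R$ be Cartier-anti-nilpotent. Then $\phi(F_*C)=C$ for $C=H^0(\omega)$, so by Lemma 3.1 ($M=R$, $c=1$, $e=1$) Frobenius is injective on $H^0_{\mathfrak m}(R)=R$. So $R$ is reduced, hence a field. Its only ideals are $0$ and $R$, so $R$ is $F$-anti-nilpotent. This is Theorem C for $\dim R=0$.

## 4. Annihilators under the duality pairing, and the role of completeness

The natural attempt to prove the converse of Fact (i) is to send an $F$-stable submodule of $H^i_{\mathfrak m}(R)$ to its annihilator in $H^{-i}(\omega)$. The relation needed is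
$$\langle\phi(F_*g),w\rangle=\tau\big(F_*\langle g,F(w)\rangle\big),\qquad\tau:=H^0_{\mathfrak m}(\mathrm{Tr}):F_*I\to I, \tag{2}$$
for $g\in\operatorname{Ext}^{-i}_R(M,\omega)$ and $w\in H^i_{\mathfrak m}(M)$. It is functoriality of $H^0_{\mathfrak m}$ applied to $\phi(F_*g)=\mathrm{Tr}\circ F_*g\circ F_M$.

Let $R$ be Cartier-anti-nilpotent, $M=R$, $H=H^i_{\mathfrak m}(R)$, $N\subseteq H$ an $R[F]$-submodule, and
$$C=N^\perp=\{g\in H^{-i}(\omega):\langle g,N\rangle=0\}.$$
If $g\in C$ and $w\in N$, then $F(w)\in N$ and (2) gives $\langle\phi(F_*g),w\rangle=0$. So $C$ is a Cartier submodule, and $\phi(F_*C)=C$ by hypothesis. Now let $F(w)\in N$. By (2), $w$ is annihilated by all $\phi(F_*g)$ with $g\in C$, that is, by $C$. So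
$$w\in C^\perp=N^{\perp\perp}.$$
We want $w\in N$. Everything is fine if $N^{\perp\perp}=N$.

**Proposition 4.1.** If $R$ is complete and Cartier-anti-nilpotent, it is $F$-anti-nilpotent.

*Proof.* If $w\in H\setminus N$, there is a homomorphism $H\to I$ vanishing on $N$ and not at $w$, by (D1) applied to $H/N$. Since $R$ is complete and $H=H^{-i}(\omega)^\vee$, this homomorphism is $\langle g,\cdot\rangle$ for some $g\in H^{-i}(\omega)$. So $g\in N^\perp$ and $w\notin N^{\perp\perp}$. Hence $N^{\perp\perp}=N$, and the argument above shows that $F$ is injective on $H/N$. $\square$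

Without completeness, this is the step that breaks.

**Example 4.2.** Let $A=k[t]_{(t)}$, $M=A^2$, so $M^\vee\cong(K/A)^2$. Each element of $K/A$ is killed by a power of $t$, so $k[[t]]$ acts on $K/A$. Choose $\alpha\in k[[t]]$ outside $K$ and put $N=\{(x,\alpha x):x\in K/A\}$. A pair $(a,b)\in A^2$ annihilates $N$ iff $(a+b\alpha)x=0$ for all $x$. As $x=[t^{-n}]$ is killed only by $t^nk[[t]]$, this means $a+b\alpha=0$, so $a=b=0$. Thus $N^\perp=0$ and $N^{\perp\perp}$ is everything.

So $M^\vee$ has submodules, "with irrational slope", that no submodule of $M$ sees. Every submodule of $H^i_{\mathfrak m}(R)$ is automatically an $\widehat R$-submodule, whereas Cartier submodules of $H^{-i}(\omega)$ must be defined over $R$. A counterexample needs an $F$-stable submodule which exists over the completion but is not defined over $R$. The cover of Section 1 provides this.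

## 5. $F$-stable subspaces of $L/K$: none over $K$, one line over $k((t))$

**The case $p=2$ by hand.** Here $y^3+sy+1=0$, and $L/K$ has basis $[y],[y^2]$, with
$$F[y]=[y^2],\qquad F[y^2]=[y\cdot y^3]=[y(sy+1)]=s[y^2]+[y].$$
The lines spanned by $[y]$ and by $[y^2]$ are not $F$-stable. Any other line is spanned by $u=v[y]+[y^2]$ with $v\neq0$, and $F(u)=[y]+(v^2+s)[y^2]$. This is in the line of $u$ iff $1=v(v^2+s)$, that is,
$$v^3+sv+1=0 .$$
This is the equation of $y$ itself. It is irreducible over $K$, as $[L:K]=3$; so there is no $F$-stable line over $K$. Over $k((t))$ the equation reads $tv^3+v+t=0$, and Hensel's lemma gives a root $v\in t\,k[[t]]$. So over $k((t))$ an $F$-stable line appears.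

**The line over $\widehat K=k((t))$ for all $p$.** As $L/K$ is separable, $L\otimes_K\widehat K=\widehat L_P\times\widehat L_Q$, with factors of degree $p$ and $1$, so $\widehat L_Q=\widehat K$. Hence
$$(L/K)\otimes_K\widehat K=(\widehat L_P\times\widehat K)/\widehat K\;\cong\;\widehat L_P,\qquad (f,g)\mapsto f-g,$$
compatibly with $F$, and $\widehat L_P$, of dimension $p\geq2$, contains the $F$-stable line $\widehat K$. So Proposition 1.2 is false over $\widehat K$. Its proof must use a global fact, and that fact is the transitivity of the Galois group.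

**Proof of Proposition 1.2.** Let $\Omega$ be the Galois closure of $L/K$, $G=\mathrm{Gal}(\Omega/K)$ and $X=\operatorname{Hom}_K(L,\Omega)$, so $|X|=p+1$.

**Step 1: descend from $\Omega$ to $\mathbb F_p$.** The aim is to replace $U$ by a $G$-submodule of a permutation module. Identify
$$L\otimes_K\Omega\cong\Omega^X,\qquad l\otimes c\mapsto(c\,\chi(l))_{\chi\in X}.$$
Frobenius becomes the coordinatewise $p$-th power. The action of $\gamma\in G$ on the second factor becomes $(\gamma v)_\chi=\gamma(v_{\gamma^{-1}\chi})$: for $v=(c\chi(l))_\chi$ the right side is $\gamma(c)\chi(l)$. On $\mathbb F_p^X$ this is the permutation action. Put $V_0=\mathbb F_p^X/\mathbb F_p\mathbf 1$. Then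
$$(L/K)\otimes_K\Omega=\Omega^X/\Omega\mathbf1=V_0\otimes_{\mathbb F_p}\Omega,$$
and $F$ fixes $V_0$. So in coordinates for an $\mathbb F_p$-basis of $V_0$, $F$ raises coordinates to the $p$-th power.

Let $U\subseteq L/K$ be $F$-stable. Then $U_\Omega=U\otimes_K\Omega$ is stable under $F$ and $G$. Let $u_1,\dots,u_m$ be its reduced row echelon basis in these coordinates. The pivot coordinates of $u_i$ are $0$ and $1$, so $F(u_i)\in U_\Omega$ has the same pivot coordinates as $u_i$. An element of $U_\Omega$ is determined by its pivot coordinates; so $F(u_i)=u_i$, and the coordinates of $u_i$ lie in $\mathbb F_p$. Thus $U_\Omega$ is spanned over $\Omega$ by $U_0=U_\Omega\cap V_0$, which is a $G$-submodule of $V_0$. If $V_0$ is irreducible, $U_0\in\{0,V_0\}$, and $U\in\{0,L/K\}$.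

**Step 2: find a $p$-cycle in $G$.** Choose a prime of the integral closure of $A$ in $\Omega$, with completion $\widehat\Omega$ of $\Omega$, and let $D=\mathrm{Gal}(\widehat\Omega/\widehat K)\subseteq G$ be the decomposition group. Then
$$X=\operatorname{Hom}_K(L,\widehat\Omega)=\operatorname{Hom}_{\widehat K}(L\otimes_K\widehat K,\widehat\Omega)=\operatorname{Hom}_{\widehat K}(\widehat L_P,\widehat\Omega)\sqcup\operatorname{Hom}_{\widehat K}(\widehat L_Q,\widehat\Omega).$$
(The first equality holds because every $K$-embedding of $L$ has image in $\Omega$, which contains all conjugates.) Each piece is a single $D$-orbit, of size the degree of the field: $p$ and $1$. Hence $p$ divides $|D|$. Let $\sigma\in D$ have order $p$, and let $\xi$ be the point of the orbit of size $1$. Since $\Omega$ is generated by the conjugates of $L$, $G$ acts faithfully on $X$. So $\sigma$ is a nontrivial permutation of order $p$ of the $p$ points of $X\setminus\{\xi\}$, that is, a $p$-cycle.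

**Step 3: $V_0$ is irreducible.** The sum of the entries of $\mathbf1$ is $p+1=1$ in $\mathbb F_p$. So $\mathbb F_p^X=\mathbb F_p\mathbf1\oplus Z$, with $Z$ the vectors of sum zero, and $V_0\cong Z$ as $G$-modules. Let $0\ne U'\subseteq Z$ be a $G$-submodule. The $p$-group $\langle\sigma\rangle$ has a nonzero fixed vector in $U'$ (orbit sizes are powers of $p$, and $|U'|$ is divisible by $p$). This vector has a constant value $c$ on $X\setminus\{\xi\}$ and some value $c'$ at $\xi$. Its sum is $pc+c'=c'$, so $c'=0$ and $c\ne0$. Hence $\mathbf1-e_\xi\in U'$. Since $G$ is transitive on $X$, $\mathbf1-e_{\xi'}\in U'$ for all $\xi'\in X$. The differences $e_\xi-e_{\xi'}$ of these vectors span $Z$, so $U'=Z$. $\square$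

Under $D$ alone, the line $\mathbb F_p(\mathbf1-e_\xi)$ is a submodule of $Z$. Transitivity of $G$ destroys it.

## 6. The glued ring $R=A+J$

Let $r=d-1\ge1$. Let $S$ be the localization of $B[z_1,\dots,z_r]$ at the complement of $(\mathfrak n_P,z)\cup(\mathfrak n_Q,z)$, and
$$J=(z_1,\dots,z_r)S,\qquad R=A+J=\{f\in S: f\bmod J\in A\}.$$
The ring $S$ is a regular domain, $F$-finite because it is essentially of finite type over $k$, with exactly two maximal ideals $\mathfrak N_P,\mathfrak N_Q$. Both have height $d$ and contain $J$. And $S/J=B$, because elements of $B$ outside $\mathfrak n_P\cup\mathfrak n_Q$ are units of $B$. Note $A\subset R$, so $t\in R$. We check what is needed about $R$.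

* **Noetherian.** $S/R\cong B/A=E$. Lifts to $S$ of generators of $B$ over $A=R/J$ (including $1$) generate $S$ over $R$, because $J\subseteq R$. So $S$ is a finite $R$-module, and $R$ is Noetherian by Eakin–Nagata.
* **$F$-finite.** $F_*S$ is finite over $S$, hence over $R$, and $F_*R\subseteq F_*S$.
* **Local of dimension $d$.** $S$ is integral over $R$, so every maximal ideal of $R$ is contracted from $S$ and contains $J$. As $R/J=A$ is local, $R$ is local, with $\mathfrak m=tA+J$ and residue field $k$; and $\dim R=\dim S=d$.
* **Fractions.** $\operatorname{Frac}R=\operatorname{Frac}S$, since $z_1S\subseteq R$.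
* **Local cohomology of $S$.** The primes of $S$ over $\mathfrak m$ are exactly $\mathfrak N_P,\mathfrak N_Q$, so
$$H^i_{\mathfrak m}(S)=H^i_{\mathfrak N_P}(S_{\mathfrak N_P})\oplus H^i_{\mathfrak N_Q}(S_{\mathfrak N_Q}),$$
compatibly with Frobenius, and this vanishes for $i\ne d$.
* **Local cohomology of $E$.** On $E$ the ring $R$ acts through $A$, and $\mathfrak mA=tA$. As $E$ is $A$-free, $H^i_{\mathfrak m}(E)=0$ for $i\ne1$ and $H^1_{\mathfrak m}(E)=E[1/t]/E=W$, with the action $F[f]=[f^p]$ of Section 1.

All maps in
$$0\to R\to S\to E\to0 \tag{3}$$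
commute with Frobenius; it is an exact sequence of finitely generated $R[F]$-modules.

## 7. The submodule $N\subset H^2_{\mathfrak m}(R)$

Since $d\ge2$, $H^1_{\mathfrak m}(S)=0$, and (3) gives an injection $W=H^1_{\mathfrak m}(E)\hookrightarrow H^2_{\mathfrak m}(R)$ of $R[F]$-modules. Let $N\subseteq W$ be the image of $K$, as in Lemma 1.1(c). It is an $R$-submodule, since $R$ acts through $A$, and it is $F$-stable. By Lemma 1.1(c), $[y]\notin N$ and $F[y]\in N$. So $F$ is not injective on $W/N\subseteq H^2_{\mathfrak m}(R)/N$, and **$R$ is not $F$-anti-nilpotent**.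

If $d=2$, the local cohomology sequence of (3) also gives $H^0_{\mathfrak m}(R)=0$ and $H^1_{\mathfrak m}(R)=0$ (it lies between $H^0_{\mathfrak m}(E)=0$ and $H^1_{\mathfrak m}(S)=0$). So $R$ is Cohen–Macaulay.

## 8. Cartier submodules of $H^{-i}(\omega_R^\bullet)$

We now prove that $R$ is Cartier-anti-nilpotent. Write $\omega=\omega_R^\bullet$.

**Step 1: separate $S$ from $E$.** The aim is to reduce to two modules. By (D2), $\operatorname{Ext}^{-i}_R(S,\omega)=0$ for $i\ne d$ and $\operatorname{Ext}^{-i}_R(E,\omega)=0$ for $i\neq1$. In the long exact sequence of Cartier modules of (3),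
$$\operatorname{Ext}^{-i}_R(E,\omega)\to\operatorname{Ext}^{-i}_R(S,\omega)\to H^{-i}(\omega)\to\operatorname{Ext}^{-i+1}_R(E,\omega)\to\operatorname{Ext}^{-i+1}_R(S,\omega),$$
the outer maps are zero: a nonzero one would need $d=1$. So for all $i$
$$0\to\operatorname{Ext}^{-i}_R(S,\omega)\to H^{-i}(\omega)\to\operatorname{Ext}^{-i+1}_R(E,\omega)\to0$$
is exact. By Lemma 3.2 it suffices that
$$\omega_S:=\operatorname{Ext}^{-d}_R(S,\omega)\qquad\text{and}\qquad\Theta:=\operatorname{Ext}^{-1}_R(E,\omega)$$
are anti-nilpotent Cartier $R$-modules. Both proofs have the same plan. A nonzero Cartier submodule is shown to be everything generically, so it contains $c$ times the module for some $c\neq 0$; then Lemma 3.1 absorbs $c$.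

**Step 2: absorb a multiplier in $\omega_S$.** *Claim: for $0\ne c\in R$ and $e\gg0$, $\phi^e(F^e_*(c\,\omega_S))=\omega_S$.* By Lemma 3.1 we need $cF^e$ to be injective on $H^d_{\mathfrak N}(S_{\mathfrak N})$ for $\mathfrak N=\mathfrak N_P,\mathfrak N_Q$. Its kernel is an $S_{\mathfrak N}$-submodule. Let $x_1,\dots,x_d$ be a regular system of parameters. If the kernel is nonzero, it meets the socle, which is one-dimensional, generated by $\eta=[1/(x_1\cdots x_d)]$; so it contains $\eta$. But
$$cF^e(\eta)=\left[\frac{c}{x_1^{p^e}\cdots x_d^{p^e}}\right]\ne0\quad\text{as soon as } c\notin(x_1^{p^e},\dots,x_d^{p^e}),$$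
because $x_1,\dots,x_d$ is a regular sequence. This holds for $e\gg0$ by Krull's intersection theorem. The case $c=1$ gives $\omega_S=\phi^e(F^e_*\omega_S)\subseteq\phi(F_*\omega_S)$, so $\phi(F_*\omega_S)=\omega_S$.

**Step 3: $\omega_S$ has no proper nonzero Cartier submodule.** First, $\omega_S$ is torsion-free over $R$: for $0\ne c\in R$, the kernel of $c$ on $\omega_S$ is a quotient of $\operatorname{Ext}^{-d}_R(S/cS,\omega)$, whose Matlis dual is $H^d_{\mathfrak m}(S/cS)=0$, since $\dim S/cS<d$. Second, since $S\otimes_R\operatorname{Frac}R=\operatorname{Frac}R$, the space $\omega_S\otimes_R\operatorname{Frac}R=H^{-d}(\omega\otimes_R\operatorname{Frac}R)$ has dimension at most $1$, by (D4). Let $0\ne N'\subseteq\omega_S$ be a Cartier $R$-submodule. Then $N'\otimes\operatorname{Frac}R=\omega_S\otimes\operatorname{Frac}R$. So $\omega_S/N'$ is finitely generated and torsion, and $c\,\omega_S\subseteq N'$ for some $0\ne c\in R$. By Step 2, for $e\gg0$,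
$$\omega_S=\phi^e(F^e_*(c\,\omega_S))\subseteq\phi^e(F^e_*N')\subseteq N' .$$
By Lemma 3.2, $\omega_S$ is anti-nilpotent.

**Step 4: describe $\Theta$ as a module of homomorphisms.** The aim is a formula for $\phi$ in terms of $F$ on $E$. Let $\omega_A:=\operatorname{Ext}^{-1}_R(A,\omega)$, with Cartier structure $T:F_*\omega_A\to\omega_A$. By (D4), $\omega_A$ is $A$-free of rank $1$. By Lemma 3.1, $T$ is surjective, as Frobenius is injective on $H^1_{\mathfrak m}(A)=K/A$.

For $b\in E$ let $\lambda_b:A\to E$, $a\mapsto ab$. For $g\in\Theta=\operatorname{Hom}_{D(R)}(E[1],\omega)$ put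
$$g(b):=g\circ\lambda_b[1]\in\omega_A .$$
This is $A$-linear in $b$, and it gives an isomorphism $\Theta\cong\operatorname{Hom}_A(E,\omega_A)$, because $E$ is $A$-free and $\operatorname{Ext}^{-1}_R(-,\omega)$ is additive. Both $F_E\circ\lambda_b$ and $F_*(\lambda_{F(b)})\circ F_A$ send $a$ to $F_*(a^pF(b))$. Hence, omitting shifts,
$$\phi(F_*g)(b)=\mathrm{Tr}\circ F_*g\circ F_E\circ\lambda_b=\mathrm{Tr}\circ F_*\big(g\circ\lambda_{F(b)}\big)\circ F_A=T\big(F_*(g(F(b)))\big). \tag{4}$$
Inverting $t$, we get the same formula on $\Theta_K:=\Theta\otimes_AK=\operatorname{Hom}_K(L/K,\omega_K)$, where $\omega_K=\omega_A\otimes_AK$ is a line and $T_K\neq0$.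

**Step 5: a nonzero Cartier submodule of $\Theta$ is generically everything.** Let $0\ne N'\subseteq\Theta$ be a Cartier submodule. Since $J$ kills $\Theta$, it is an $A$-submodule; since $\Theta$ is $A$-torsion-free, $N'_K:=N'\otimes_AK\ne0$, and $N'_K$ is stable under $\phi$. Consider the $K$-subspace
$$U=\{b\in L/K:\ g(b)=0\ \text{ for all }g\in N'_K\}.$$
It is $F$-stable. Indeed let $b\in U$, $g\in N'_K$, $c\in K$. By (4) applied to $cg$,
$$T_K\big(F_*(c\,g(F(b)))\big)=\phi(F_*(cg))(b)=0,$$
since $\phi(F_*(cg))\in N_K'$. If $g(F(b))\ne0$, then $c\,g(F(b))$ runs through all of $\omega_K$, so $T_K=0$, a contradiction. So $g(F(b))=0$ for all $g\in N'_K$, that is, $F(b)\in U$. By Proposition 1.2, $U\in\{0,L/K\}$. As $N'_K\ne0$, $U\ne L/K$; so $U=0$. Since $\omega_K$ is one-dimensional, linear duality gives $N'_K=\Theta_K$.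

**Step 6: absorb the power of $t$.** By Step 5, $\Theta/N'$ is finitely generated and torsion over the DVR $A$, so $t^n\Theta\subseteq N'$ for some $n$. By Lemma 1.1(b), $t^nF^e$ is injective on $W=H^1_{\mathfrak m}(E)$ for $e\gg0$. Lemma 3.1 with $M=E$, $i=1$, $c=t^n$ gives
$$\Theta=\phi^e(F^e_*(t^n\Theta))\subseteq\phi^e(F^e_*N')\subseteq N' .$$
So the only Cartier submodules of $\Theta$ are $0$ and $\Theta$. The case $n=0$, $e=1$ gives $\phi(F_*\Theta)=\Theta$. By Lemma 3.2, $\Theta$ is anti-nilpotent, and $R$ is Cartier-anti-nilpotent. This proves Theorem A. $\blacksquare$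

**Remark 8.1.** One sees the attempt of Section 4 fail here. Pair $\Theta$ with $W=\Theta^\vee$. By (2), the annihilator in $\Theta$ of the submodule $N\subset W$ of Section 7 is a Cartier submodule, so it is $0$ or $\Theta$. It is not $\Theta$, since $0\ne[t^{-1}]\in N$ and a nonzero $w\in W=\Theta^\vee$ is not annihilated by $\Theta$. So $N^\perp=0$ and $N^{\perp\perp}=W$, which contains $[y]\notin N$.

## 9. Étale neighborhoods, henselization and completion

We prove Theorem B. Let $R\to R'$ be an étale neighborhood, $R\to R^h$, or $R\to\widehat R$.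

**Step 1: base change.** The aim is to compare Cartier modules over $R$ and $R'$. The map is flat and local with closed fiber the residue field $k$ of $R$. Moreover $F_*R\otimes_RR'\cong F_*R'$. For étale algebras, their localizations and filtered colimits, this is the standard isomorphism for the relative Frobenius. For $\widehat R$, the module $F_*R$ is finitely generated, so $F_*R\otimes_R\widehat R$ is its $\mathfrak m$-adic completion. This is the completion of $R$ in the topology of the ideals $(\mathfrak m^n)^{[p]}R$, generated by $p$-th powers, which is the $\mathfrak m$-adic topology; so it is $F_*\widehat R$. Consequently: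

* $R'$ is $F$-finite.
* $\omega':=\omega_R^\bullet\otimes_RR'$ is a normalized dualizing complex of $R'$. Indeed, over a local ring, a complex with bounded finitely generated cohomology is normalized dualizing iff $\mathrm{RHom}$ from the residue field into it is the residue field in degree $0$, and $\mathrm{RHom}_{R'}(k\otimes_RR',\omega')=\mathrm{RHom}_R(k,\omega_R^\bullet)\otimes_RR'=k\otimes_RR'=k$.
* $\mathrm{Tr}\otimes R'$ is a trace for $R'$, since its adjoint $F_*\omega'\to\mathrm{RHom}_{R'}(F_*R',\omega')$ is the base change of an isomorphism.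

For any finitely generated Cartier module $M$, the isomorphism $F_*M\otimes_RR'\cong F_*(M\otimes_RR')$ makes $M\otimes_RR'$ a Cartier module, and $H^{-i}(\omega_{R'}^\bullet)=H^{-i}(\omega_R^\bullet)\otimes_RR'$ as Cartier modules. For a Cartier submodule $C\subseteq M$, $C\otimes R'$ is a Cartier submodule of $M\otimes R'$ and
$$\phi(F_*(C\otimes R'))=\phi(F_*C)\otimes R'. \tag{5}$$
If the left side equals $C\otimes R'$, then $\phi(F_*C)=C$ by faithful flatness. So:
$$\text{if } R' \text{ is Cartier-anti-nilpotent, so is } R. \tag{6}$$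

**Step 2: (a)⇔(b).** We have $H^i_{\mathfrak m}(R)=H^i_{\mathfrak m\widehat R}(\widehat R)$ with the same Frobenius. Its $R$-submodules are $\widehat R$-submodules, as every element is killed by a power of $\mathfrak m$. So $R$ is $F$-anti-nilpotent iff $\widehat R$ is. If so, $\widehat R$ is Cartier-anti-nilpotent by Fact (i). Conversely, if $\widehat R$ is Cartier-anti-nilpotent, it is $F$-anti-nilpotent by Proposition 4.1.

**Step 3: (b)⇒(c)⇒(d).** Apply (6) to $R^h\to\widehat{R^h}=\widehat R$, and to $R'\to(R')^h=R^h$.

**Step 4: (d)⇒(c), by descending generators to a finite stage.** $R^h$ is the filtered colimit of the étale neighborhoods $R'$. Let $M=H^{-i}(\omega_R^\bullet)$, and let $F_*b_1,\dots,F_*b_n$ generate $F_*R$ over $R$, hence $F_*R'$ over $R'$ and $F_*R^h$ over $R^h$. Let $C\subseteq M\otimes R^h$ be a Cartier submodule generated by $v_1,\dots,v_m$. The finitely many elements $\phi(F_*(b_jv_i))$ are $R^h$-combinations of the $v_l$. So for some $R'$ the $v_i$ come from $M\otimes R'$, and there $\phi(F_*(b_jv_i))\in C':=\sum_lR'v_l$. As the $F_*(b_jv_i)$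 generate $F_*C'$ over $R'$, $C'$ is a Cartier submodule of $M\otimes R'$, and $C'\otimes R^h=C$. By (d), $\phi(F_*C')=C'$; by (5) for $R'\to R^h$, $\phi(F_*C)=C$.

**Step 5: (c)⇒(b), by Artin approximation.** The idea is that being a Cartier submodule can be written as a finite polynomial system, and failure of $\phi(F_*C)=C$ is visible modulo a power of $\mathfrak m$. Replace $R$ by $R^h$, which has the same completion. Then $R$ is henselian and $F$-finite, hence excellent (Kunz). By Popescu's theorem (*General Néron desingularization and approximation*, Nagoya Math. J. 104 (1986)), any solution in $\widehat R$ of a finite polynomial system over $R$ is congruent, modulo any given power of $\mathfrak m$, to a solution in $R$.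

Let $M=H^{-i}(\omega_R^\bullet)=R^m/\langle\rho_1,\dots,\rho_w\rangle$, with generators $e_1,\dots,e_m$, and let $b_1,\dots,b_n$ be as in Step 4. Suppose $C=\sum_i\widehat Rv_i\subseteq\widehat M$ is a Cartier submodule with $\phi(F_*C)\ne C$.

*Coordinates.* Since $\widehat R=\sum_h\widehat R^{\,p}b_h$, we can write
$$v_i=\sum_{a,h}y_{iah}^p\,b_h\,e_a,\qquad y_{iah}\in\widehat R .$$
Put $\mu_{jha}=\phi(F_*(b_jb_he_a))\in M$ and lift it to $(\mu_{jha}^g)_g\in R^m$. Then
$$\phi(F_*(b_jv_i))=\sum_{a,h}y_{iah}\,\mu_{jha}, \tag{7}$$
and these elements generate $\phi(F_*C)$ over $\widehat R$. Writing $v_i$ with $p$-th powers has made (7) linear in $y$, with coefficients from $R$.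

*The system.* That $C$ is a Cartier submodule means that there are $c_{jil},d_{jiu}\in\widehat R$ with
$$\sum_{a,h}y_{iah}\,\mu^g_{jha}=\sum_lc_{jil}\sum_hy_{lgh}^p\,b_h+\sum_ud_{jiu}\,\rho_u^g\qquad\text{for all }i,j,g. \tag{8}$$
This is a polynomial system over $R$ in $(y,c,d)$. Conversely, a solution $(y',c',d')$ in $R$ gives $v'_i=\sum_{a,h} y'^{\,p}_{iah}b_he_a\in M$ such that $C'=\sum_iRv'_i$ is a Cartier submodule of $M$.

*Approximation.* By Krull's theorem, applied to $\widehat M/\phi(F_*C)$, choose $\nu$ with $C\not\subseteq\phi(F_*C)+\mathfrak m^\nu\widehat M$. Choose a solution $(y',c',d')$ of (8) in $R$ congruent to $(y,c,d)$ modulo $\mathfrak m^\nu$. Then $v_i'\equiv v_i$, and by (7) $\phi(F_*(b_jv'_i))\equiv\phi(F_*(b_jv_i))$, both modulo $\mathfrak m^\nu\widehat M$. So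
$$\widehat RC'+\mathfrak m^\nu\widehat M=C+\mathfrak m^\nu\widehat M\not\subseteq\phi(F_*C)+\mathfrak m^\nu\widehat M=\widehat R\,\phi(F_*C')+\mathfrak m^\nu\widehat M .$$
Hence $\phi(F_*C')\ne C'$, contradicting (c).

This proves the equivalences. If $R$ is henselian, $R=R^h$, and (c)⇒(a) is the positive answer to the question. For the ring of Theorem A, (a) fails, so (b), (c) and (d) fail although $R$ itself is Cartier-anti-nilpotent. $\blacksquare$

## 10. Dimension at most one

We prove Theorem C. The case $\dim R=0$ was done at the end of Section 3. Let $\dim R=1$ and let $R$ be Cartier-anti-nilpotent. By Lemma 3.1 ($M=R$, $c=1$, $e=1$), Frobenius is injective on every $H^i_{\mathfrak m}(R)$.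

**Step 1: $R$ is Cohen–Macaulay and reduced.** If $x\in H^0_{\mathfrak m}(R)$, then $\mathfrak m^nx=0$ for some $n$. No minimal prime $\mathfrak p$ is $\mathfrak m$, so $\mathfrak m^n\not\subseteq\mathfrak p$ and $x\in\mathfrak p$. So $x$ is nilpotent, and $x=0$ by injectivity of Frobenius. Hence $H^0_{\mathfrak m}(R)=0$ and $R$ is Cohen–Macaulay. For a minimal prime $\mathfrak p$, $R_{\mathfrak p}$ is Cartier-anti-nilpotent by Fact (ii), so a field by the case of dimension $0$. Since $R$ has no embedded primes, $R\to\prod R_{\mathfrak p}$ is injective, and $R$ is reduced.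

**Step 2: split off the normalization.** Let $S$ be the normalization of $R$ (a new $S$); it is finite over $R$, as $R$ is excellent (Kunz). At minimal primes $S_{\mathfrak p}=R_{\mathfrak p}$, so $S/R$ has finite length. Now $0\to R\to S\to S/R\to0$ is an exact sequence of $R[F]$-modules. By (D2), $\operatorname{Ext}_R^{-1}(S/R,\omega)=0$, since $H^1_{\mathfrak m}(S/R)=0$, and $\operatorname{Ext}^0_R(S,\omega)=0$, since $H^0_{\mathfrak m}(S)=0$. We get an exact sequence of Cartier modules
$$0\to\omega_S\to H^{-1}(\omega_R^\bullet)\to\Lambda\to0,\qquad\omega_S=\operatorname{Ext}_R^{-1}(S,\omega),\quad\Lambda=\operatorname{Ext}^0_R(S/R,\omega), \tag{9}$$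
with $\Lambda$ of finite length. By Section 9, Step 1, we may tensor (9) with $\widehat R$.

**Step 3: $\widehat\Lambda$ is anti-nilpotent over $\widehat R$.** $\Lambda$ is a quotient of the anti-nilpotent Cartier module $H^{-1}(\omega_R^\bullet)$, so it is anti-nilpotent over $R$. It has finite length, so $\widehat\Lambda=\Lambda$, and its $\widehat R$-submodules are its $R$-submodules.

**Step 4: $\widehat\omega_S$ is anti-nilpotent over $\widehat R$.** $S$ is a finite product of semilocal Dedekind domains of dimension one, so $\widehat S=S\otimes_R\widehat R=\prod S_i$ with complete DVRs $S_i$, finite over $\widehat R$. This is a decomposition of $\widehat R[F]$-modules, so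
$$\widehat\omega_S=\bigoplus\omega_i,\qquad\omega_i=\operatorname{Ext}^{-1}_{\widehat R}(S_i,\omega_{\widehat R}^\bullet),$$
and by (D4) $\omega_i$ is free of rank $1$ over $S_i$. Let $r\in\mathfrak m$ be a nonzerodivisor of $R$. A power of $r$ kills $S/R$, so $\widehat R[1/r]=\widehat S[1/r]$. Also $r$ is a nonzerodivisor on $S$, which lies in the total quotient ring of $R$, hence on $\widehat S$. So $r$ is a nonzero nonunit in each $S_i$, and $\widehat R[1/r]=\prod\operatorname{Frac}S_i$.

Let $0\ne C\subseteq\omega_i$ be a Cartier $\widehat R$-submodule. Then $C[1/r]$ is a nonzero $\operatorname{Frac}(S_i)$-subspace of the line $\omega_i[1/r]$, so it is everything, and $r^n\omega_i\subseteq C$ for some $n$. Let $v_i$ be the valuation of $S_i$. On $H^1_{\mathfrak m}(S_i)=\operatorname{Frac}(S_i)/S_i$ the map $r^nF^e$ is injective once $p^e>n\,v_i(r)$: if $v_i(f)<0$, then $v_i(r^nf^{p^e})\le n\,v_i(r)-p^e<0$. By Lemma 3.1 over $\widehat R$, with $M=S_i$, $\omega_i=\phi^e(F^e_*(r^n\omega_i))\subseteq C$. The case $n=0$, $e=1$ gives $\phi(F_*\omega_i)=\omega_i$. By Lemma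 3.2 each $\omega_i$ is anti-nilpotent, and so is their direct sum.

**Step 5: conclusion.** By (9) tensored with $\widehat R$ and Lemma 3.2, $H^{-1}(\omega_{\widehat R}^\bullet)$ is anti-nilpotent. Since $R$ is Cohen–Macaulay of dimension $1$, $H^{-i}(\omega_{\widehat R}^\bullet)=0$ for $i\ne1$. So $\widehat R$ is Cartier-anti-nilpotent, and $R$ is $F$-anti-nilpotent by Theorem B. $\blacksquare$

**Remark 10.1.** Let $R$ be the ring of Theorem A constructed in Section 6, with $d=2$, and let $\mathfrak p\ne\mathfrak m$ be a prime. Then $\dim R_{\mathfrak p}\le1$, and $R_{\mathfrak p}$ is Cartier-anti-nilpotent by Fact (ii). So $R_{\mathfrak p}$ is $F$-anti-nilpotent by Theorem C. The failure occurs only at the closed point.
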